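# Truly skew pentagram maps: why no degree is ever lost

## 1. Polygons, skew pentagram maps, and their degrees

Throughout, $k$ is an algebraically closed field and $\mathbb P^2=\mathbb P^2_k$; the question below is posed for $k=\mathbb C$. For vectors in $k^3$ (or with polynomial entries) we write $x\times y$ for the cross product, $[x,y,z]=\det(x,y,z)=x\cdot(y\times z)$ for the bracket, and $[x]$ for the point of $\mathbb P^2$ given by $x\ne 0$. If $x,y$ represent distinct points, $x\times y$ represents the line through them; dually, the cross product of two distinct lines represents their intersection.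

**Definition (polygon).** A polygon is a sequence $v=(v_i)_{i\in\mathbb Z}$ of points of $\mathbb P^2$.

Example: in affine coordinates over $\mathbb C$, the polygon $v_i=(i,i^2)$ inscribed in the parabola $y=x^2$. The line through $v_i$ and $v_j$ is $y=(i+j)x-ij$.

**Definition (skew pentagram map).** For distinct integers $a,b,c,d$, the map $T_{a,b,c,d}$ sends $v$ to $v'$, where
$$v_i'=\overline{v_{i+a}v_{i+b}}\cap\overline{v_{i+c}v_{i+d}}\qquad(i\in\mathbb Z),$$
whenever all these intersection points are defined. We call $\omega=(a,b,c,d)$ a *quadruple*.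

Example: take $\omega=(0,1,2,4)$ and the parabola polygon. The two lines for index $i$ are $y=(2i+1)x-i(i+1)$ and $y=(2i+6)x-(i+2)(i+4)$. Subtracting gives $5x=5i+8$, so $v_i'$ has $x=i+\tfrac85$ and $y=i^2+\tfrac{16}5i+\tfrac85=x^2-\tfrac{24}{25}$. The new polygon lies on a translated parabola. On the other hand, if all $v_i$ lie on one line, no $v_i'$ is defined.

**Definition (equal-length, truly skew).** $T_{a,b,c,d}$ is equal-length if $|b-a|=|d-c|$, and truly skew otherwise.

Example: $T_{0,2,1,3}$ is equal-length, with both lengths $2$. $T_{0,1,2,4}$ is truly skew, with lengths $1$ and $2$.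

**Definition (degree).** Let $V_j$ ($j\in\mathbb Z$) be vectors of three indeterminates. For quadruples $\omega_1,\dots,\omega_m$, $\omega_l=(a_l,b_l,c_l,d_l)$, put $V^{(0)}_j=V_j$ and
$$V^{(l)}_i=\bigl(V^{(l-1)}_{i+a_l}\times V^{(l-1)}_{i+b_l}\bigr)\times\bigl(V^{(l-1)}_{i+c_l}\times V^{(l-1)}_{i+d_l}\bigr).\tag{1}$$
If $V_0^{(m)}\ne0$, then the vertex $(T_{\omega_m}\circ\cdots\circ T_{\omega_1}v)_0$ is represented, at a general $v$, by the triple $V_0^{(m)}$. Divide this triple by the greatest common divisor of its components, to get $[F_0:F_1:F_2]$ without nontrivial common factor. The degree of the composite is the total degree of this reduced formula, and its degree in $v_j$ is the degree of the formula in the variables $V_j$. For $\omega_1=\dots=\omega_m=\omega$ this defines $\deg T_\omega^m$.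

The reduced formula is unique up to a scalar. If $F$ and $G$ are reduced and represent the same points on a dense open set, then $F\times G=0$, so $F=\tfrac rs G$ with coprime polynomials $r,s$. From $sF=rG$ we see that $s$ divides all components of $G$ and $r$ all components of $F$, so both are constants. Since $T_\omega$ commutes with index shifts, using vertex $0$ is no restriction.

Example: for $m=1$ write $x,y,z,w$ for the four vectors, so that $F=(x\times y)\times(z\times w)$, linear in each of them. The identity
$$(x\times y)\times(z\times w)=[x,y,w]\,z-[x,y,z]\,w\tag{2}$$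
gives $F\times w=[x,y,w]\,(z\times w)$. A common factor $h$ of the components of $F$ divides $[x,y,w]$ times each component of $z\times w$. Those three components are pairwise non-associate irreducible quadrics, so $h\mid[x,y,w]$. In the same way $F\times z=-[x,y,z]\,(w\times z)$ gives $h\mid[x,y,z]$. These brackets are non-associate irreducibles, so $h$ is constant. Hence $\deg T_{a,b,c,d}=4$.

**Definition (dynamical degree).** $\lambda_1(T)=\lim_{m\to\infty}(\deg T^m)^{1/m}$.

Example: if $\deg T^m=4^m$ for all $m$, then $\lambda_1(T)=4$. If $\deg T^m$ grows like a polynomial in $m$, then $\lambda_1(T)=1$.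

By induction on $l$ from (1), each $V^{(l)}_i$ is zero or multihomogeneous: its degree in $V_j$ is the coefficient of $t^j$ in $t^i\prod_{s\le l}P_{\omega_s}(t)$, where
$$P_\omega(t)=t^a+t^b+t^c+t^d .$$
Indeed $V^{(l)}_i$ is linear in each of the four vectors $V^{(l-1)}_{i+a_l},\dots,V^{(l-1)}_{i+d_l}$, so the exponent generating function is multiplied by $P_{\omega_l}(t)$. Setting $t=1$, the total degree is $4^l$. So $\deg T^m\le4^m$, and the whole subject is the common factor. For $\omega=(0,1,2,4)$ and $m=2$ the generating function is $P_\omega^2=1+2t+3t^2+2t^3+3t^4+2t^5+2t^6+t^8$, with coefficient sum $16$.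

We can now ask the question, which is posed in Max Weinreich, "Degree growth of skew pentagram maps", arXiv:2512.10062 (2025). Over $\mathbb C$ the following are known: (i) $\lambda_1(T_{a,b,c,d})\le4$ always; (ii) every equal-length map has $\lambda_1=1$; (iii) infinitely many truly skew maps have $\lambda_1=4$. *Do all truly skew pentagram maps have dynamical degree $4$?*

## 2. The theorems: degree exactly $4^m$, and a degree-$13$ test

The answer is yes, in a strong form. All three theorems hold over any algebraically closed field $k$.

**Theorem A.** If $T=T_{a,b,c,d}$ is truly skew, then $\deg T^m=4^m$ for every $m\ge1$. Hence $\lambda_1(T)=4$.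

**Theorem B.** Let $\omega_1,\dots,\omega_m$ be quadruples with $\omega_1,\dots,\omega_{m-1}$ truly skew and $\omega_m$ arbitrary. Then $V_0^{(m)}\ne0$ and its three components have no nonconstant common factor. So $T_{\omega_m}\circ\cdots\circ T_{\omega_1}$ has degree exactly $4^m$, and its degree in the vertex $v_j$ is the coefficient of $t^j$ in $\prod_lP_{\omega_l}(t)$.

**Theorem C.** If $T$ is equal-length, then $\deg T^2=13$. Consequently, for any quadruple the following are equivalent: (1) $T$ is truly skew; (2) $\deg T^2=16$; (3) $\deg T^m=4^m$ for all $m$; (4) $\lambda_1(T)=4$; (5) $\lambda_1(T)>1$.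

Theorem A is the case $\omega_1=\dots=\omega_m$ of Theorem B. The known fact (ii) is used only for (4), (5) $\Rightarrow$ (1) in Theorem C.

We shall use these textbook facts.

- **(F1)** Every factor of a nonzero multihomogeneous polynomial is multihomogeneous. Let $h$ be irreducible, nonconstant and multihomogeneous in the $V_j$, $j\in J$, $J$ finite. Its affine zero set is irreducible of codimension $1$, so it is not contained in any $\{V_j=0\}$, which has codimension $3$. Therefore $h$ defines a nonempty irreducible hypersurface $Y\subset(\mathbb P^2)^J$, and the cone over any nonempty open subset of $Y$ is dense in the affine zero set of $h$. By the Nullstellensatz a multihomogeneous polynomial vanishing on a dense subset of $Y$ is divisible by $h$. Non-associate irreducibles give distinct hypersurfaces, and two distinct irreducible hypersurfaces meet in codimension $\ge2$.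
- **(F2)** The bracket $[x,y,z]$ is an irreducible polynomial.
- **(F3)** If $f:Y\to Z$ is a dominant morphism of irreducible varieties, every nonempty fiber has all its components of dimension $\ge\dim Y-\dim Z$.
- **(F4)** The dimension of a variety or scheme at a point is at most the dimension of its Zariski tangent space there.
- **(F5)** Identity (2), and its special case $(x\times y)\times(y\times w)=[x,y,w]\,y$.

## 3. Second iterates by hand: a collapse for $T_{0,2,1,3}$ and none on $H_{012}$ for $T_{0,1,2,4}$

Take $\omega=(0,2,1,3)$, so $v_i'=\overline{v_iv_{i+2}}\cap\overline{v_{i+1}v_{i+3}}$, and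
$$v_0''=\overline{v_0'v_2'}\cap\overline{v_1'v_3'}.$$
Suppose $v_1,v_3,v_5$ lie on a line $\ell$, everything else being general. Then
$$v_0'=\overline{v_0v_2}\cap\overline{v_1v_3},\quad v_1'=\overline{v_1v_3}\cap\overline{v_2v_4},\quad v_2'=\overline{v_2v_4}\cap\overline{v_3v_5},\quad v_3'=\overline{v_3v_5}\cap\overline{v_4v_6}$$
all lie on $\ell$. Four collinear points make formula (2) vanish. So $V_0^{(2)}$ vanishes on the hypersurface $[V_1,V_3,V_5]=0$, hence is divisible by this cubic, and $\deg T^2\le16-3=13$.

The mechanism is worth stating. One collinearity condition is a hypersurface; having four points on a line is a codimension-$2$ condition. The map pushed a hypersurface into codimension $2$. This happened because $\overline{v_1v_3}$ was used twice, for $v_0'$ and for $v_1'$, and so was $\overline{v_3v_5}$.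

Now take the truly skew $\omega=(0,1,2,4)$: $v_i'=\overline{v_iv_{i+1}}\cap\overline{v_{i+2}v_{i+4}}$ and $v_0''=\overline{v_0'v_1'}\cap\overline{v_2'v_4'}$. Each line $\overline{v_jv_k}$ is used at most once, since lines of index gap $1$ and of gap $2$ play different roles. Test the hypersurface "$v_0,v_1,v_2$ on a line $\ell$", with the other points general. Then $v_0'=\ell\cap\overline{v_2v_4}=v_2$, and $v_1'=\ell\cap\overline{v_3v_5}\neq v_2$, so $\overline{v_0'v_1'}=\ell$. The point $v_2'=\overline{v_2v_3}\cap\overline{v_4v_6}$ is not on $\ell$, because $\overline{v_2v_3}$ meets $\ell$ only in $v_2\notin\overline{v_4v_6}$. The point $v_4'=\overline{v_4v_5}\cap\overline{v_6v_8}$ differs from $v_2'$, because $\overline{v_4v_5}$ meets $\overline{v_4v_6}$ only in $v_4\notin\overline{v_6v_8}$. So $v_0''$ is defined, and $[V_0,V_1,V_2]$ does not divide $V_0^{(2)}$.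

A sensible first plan is to continue this way, bracket by bracket. It stops at a precise point: a common factor of $V_0^{(m)}$ is an arbitrary irreducible multihomogeneous polynomial, not necessarily a bracket; and even a bracket hypersurface is carried by the first step to a closed set whose equations we do not control, which must then be followed through the next step. We need one statement that covers all hypersurfaces at once and can be iterated.

## 4. Window maps, nearly general configurations, and submersions in codimension one

A submersion at a general point of a hypersurface cannot drop that hypersurface into codimension $2$. So we aim to show that a truly skew map is a submersion outside a set of codimension $\ge2$. This section sets up finite-dimensional spaces for it.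

**Definition (window map).** For a quadruple $\omega$ and a finite nonempty $I\subset\mathbb Z$ let $J=I+\{a,b,c,d\}$ and
$$\Phi:(\mathbb P^2)^J\dashrightarrow(\mathbb P^2)^I,\qquad \Phi(v)_i=[(v_{i+a}\times v_{i+b})\times(v_{i+c}\times v_{i+d})].$$

Example: for $\omega=(0,1,2,4)$ and $I=\{0,1\}$ we get $J=\{0,1,\dots,5\}$, and $\Phi$ sends six points to two.

For a $3$-subset $\tau\subset J$ let $H_\tau$ be the locus where the $v_j$, $j\in\tau$, are collinear. By (F1) and (F2) it is an irreducible hypersurface, and $H_\tau\ne H_{\tau'}$ for $\tau\ne\tau'$.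

**Definition (nearly general).** A configuration $v\in(\mathbb P^2)^J$ is nearly general if the $v_j$ are pairwise distinct and at most one $3$-subset of $J$ is collinear. Let $U=U_J$ be the set of these.

Example: six points with $v_0,v_1,v_2$ collinear and no other collinear triple are nearly general. Four distinct points on a line are not, because they contain four collinear triples.

**Lemma 1.** $U$ is open and its complement has codimension $\ge2$. On $U$ every vector $(v_{i+a}\times v_{i+b})\times(v_{i+c}\times v_{i+d})$ is nonzero, so $\Phi$ is a morphism on $U$. This holds for every quadruple.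

*Proof.* The complement of $U$ is the finite union of the diagonals $\{v_j=v_k\}$, of codimension $2$, and the sets $H_\tau\cap H_{\tau'}$ with $\tau\ne\tau'$, of codimension $2$ by (F1). All are closed. The vector vanishes only if $v_{i+a}=v_{i+b}$, or $v_{i+c}=v_{i+d}$, or the two lines coincide. In the last case four points with four distinct indices are collinear, which gives four collinear triples. None of this happens on $U$. $\square$

The core of the lecture is the following statement, proved in Sections 6–9.

**Proposition 2.** Let $\omega$ be truly skew and $\mathrm{Crit}=\{v\in U:d\Phi_v\text{ is not surjective}\}$, a closed subset of $U$. Then $\mathrm{Crit}$ has codimension $\ge2$ in $(\mathbb P^2)^J$.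

**Corollary 3.** Let $\omega$ be truly skew and $Y\subset(\mathbb P^2)^J$ closed, irreducible, of codimension $\le1$. Then $Y\cap U\ne\emptyset$, and $Z=\overline{\Phi(Y\cap U)}\subset(\mathbb P^2)^I$ is irreducible of codimension $\le1$.

*Proof.* The set $\bigl((\mathbb P^2)^J\setminus U\bigr)\cup\mathrm{Crit}$ is closed and has codimension $\ge2$ by Lemma 1 and Proposition 2, so it does not contain $Y$. Hence $Y^\circ=(Y\cap U)\setminus\mathrm{Crit}$ is nonempty and open in $Y$, hence dense, and $\Phi|_{Y^\circ}:Y^\circ\to Z$ is a dominant morphism of irreducible varieties. Let $N=2|J|-2|I|$. At $v\in Y^\circ$ the Zariski tangent space of the fiber through $v$ lies in $\ker d\Phi_v$, which has dimension $N$. By (F4) all fibers have dimension $\le N$, and by (F3) nonempty fibers have dimension $\ge\dim Y-\dim Z$. So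
$$\dim Z\ge\dim Y-N\ge2|J|-1-N=2|I|-1.\qquad\square$$

## 5. From Corollary 3 to Theorems A and B

We now deduce Theorem B, taking Proposition 2 for granted. Put $A_l=\{a_l,b_l,c_l,d_l\}$, $I_m=\{0\}$, $I_{l-1}=I_l+A_l$, $X_l=(\mathbb P^2)^{I_l}$. Let $\Phi_l:X_{l-1}\dashrightarrow X_l$ be the window map of $\omega_l$, and $U_{l-1}\subset X_{l-1}$ the nearly general set. Then $V_0^{(m)}$ involves only the $V_j$ with $j\in I_0$.

**Step 1: every hypersurface contains a point where the formula does not vanish.** Let $Y_0\subset X_0$ be closed, irreducible, of codimension $\le1$. We claim that $V_0^{(m)}\ne0$ at some point of $Y_0$ (that is, at lifts of its coordinates).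

Define $Y_l=\overline{\Phi_l(Y_{l-1}\cap U_{l-1})}$ for $1\le l\le m-1$. Since $\omega_1,\dots,\omega_{m-1}$ are truly skew, Corollary 3 shows inductively that each $Y_l$ is irreducible of codimension $\le1$. Now choose points backwards. Let $W_{m-1}=Y_{m-1}\cap U_{m-1}$, which is open in $Y_{m-1}$ and nonempty by Lemma 1. For $l=m-1,\dots,1$ let
$$W_{l-1}=Y_{l-1}\cap U_{l-1}\cap\Phi_l^{-1}(W_l).$$
It is open in $Y_{l-1}$. It is nonempty because $\Phi_l(Y_{l-1}\cap U_{l-1})$ is dense in $Y_l$ and so meets the nonempty open set $W_l$.

Take $v\in W_0$ and evaluate at lifts. For $l=0,\dots,m-1$ the point $\Phi_l\circ\dots\circ\Phi_1(v)$ lies in $W_l\subset U_l$. By induction on $l$ and Lemma 1, applied up to and including $\omega_m$, the vector $V_i^{(l)}$ is nonzero and represents $(\Phi_l\circ\cdots\circ\Phi_1(v))_i$ for all $i\in I_l$, $l\le m$. For $l=m$, $i=0$ this is the claim.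

**Step 2: the formula is nonzero and represents the composite.** Taking $Y_0=X_0$ in Step 1 shows that $V_0^{(m)}\ne0$ and that it represents vertex $0$ of the composite on the dense open set $W_0$.

**Step 3: no common factor.** Suppose a nonconstant irreducible $h$ divides all three components of $V_0^{(m)}$. By (F1), $h$ is multihomogeneous and defines a nonempty irreducible hypersurface $Y_0\subset X_0$. Then $V_0^{(m)}$ vanishes at every point of $Y_0$, against Step 1.

**Step 4: conclusion.** So $V_0^{(m)}$ is a reduced formula; it is unique up to a scalar by Section 1. Its total degree is $4^m$ and its degree in $V_j$ is the coefficient of $t^j$ in $\prod_lP_{\omega_l}(t)$. This is Theorem B. With all $\omega_l=(a,b,c,d)$ truly skew we get $\deg T^m=4^m$ and $\lambda_1(T)=4$, which is Theorem A. $\blacksquare$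

Everything now rests on Proposition 2.

## 6. Edges, partners and stresses

Swapping $a\leftrightarrow b$, or $c\leftrightarrow d$, or $(a,b)\leftrightarrow(c,d)$ does not change $\Phi$. So let $\omega$ be truly skew with $a<b$, $c<d$ and
$$p=b-a<q=d-c,\qquad\gamma=c-a.$$
The conditions $c\neq a$, $c\ne b$, $d\ne a$, $d\neq b$ say exactly
$$\gamma\notin\{0,\;p,\;-q,\;p-q\}.\tag{3}$$

**Definition (edges, partners).** A short edge is a set $\{s,s+p\}$, a long edge is a set $\{s,s+q\}$. Put $e_i=\{i+a,i+b\}$, $f_i=\{i+c,i+d\}$. Since $p\ne q$, every edge is $e_i$ or $f_i$ for a unique type and a unique $i$. The partner involution is $e_i^*=f_i$, $f_i^*=e_i$, that is,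
$$\{s,s+p\}^*=\{s+\gamma,s+\gamma+q\},\qquad\{s,s+q\}^*=\{s-\gamma,s-\gamma+p\},\qquad\epsilon\cap\epsilon^*=\emptyset.\tag{4}$$
Let $E=\{e_i,f_i:i\in I\}$.

Then $|E|=2|I|$, $E^*=E$, and all edges of $E$ lie in $J$. Each integer $j$ lies on exactly two edges with maximum $j$ (the left edges $\{j-p,j\}$, $\{j-q,j\}$) and two with minimum $j$ (the right edges). Here true skewness enters: for equal lengths the same pair of indices is both an $e_i$ and an $f_{i'}$.

Example: for $\omega=(0,1,2,4)$ we have $p=1$, $q=2$, $\gamma=2$, $\{s,s+1\}^*=\{s+2,s+4\}$ and $\{s,s+2\}^*=\{s-2,s-1\}$.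

Let $v\in U$, $w_i=\Phi(v)_i$, and write $w_\epsilon=w_i$ for $\epsilon\in\{e_i,f_i\}$. Choose an affine chart $\mathbb A^2$ containing all the finitely many points $v_j$, $w_i$; this is possible since $k$ is infinite. For $\epsilon=\{j,k\}\in E$ put
$$u_{\epsilon,j}=v_k-w_\epsilon\in k^2,\qquad\sigma_{\epsilon,j}=\begin{cases}+1,&j=\min\epsilon,\\-1,&j=\max\epsilon.\end{cases}$$
Since $w_\epsilon\in\overline{v_jv_k}$, the vector $u_{\epsilon,j}$ is a scalar multiple of $v_k-v_j$. Note that it records the position of the *other* endpoint.

**Lemma 4 (stress equations).** $v\in\mathrm{Crit}$ if and only if there is a nonzero $\alpha\in k^E$ (a *stress*) with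
$$\sum_{\epsilon\in E,\ \epsilon\ni j}\sigma_{\epsilon,j}\,\alpha_\epsilon\,u_{\epsilon,j}=0\qquad\text{for all }j\in J.\tag{5}$$

*Proof.* The point is to replace $\Phi$ by the incidence equations that define it. For $\epsilon=\{j<k\}\in\{e_i,f_i\}$ let
$$g_\epsilon(x,y)=\det(x_j-y_i,\,x_k-y_i)$$
on $(\mathbb A^2)^J\times(\mathbb A^2)^I$, and $G=(g_\epsilon)_{\epsilon\in E}$. Near $v$ we have $G(x,\Phi(x))=0$. Differentiating, $D_xG+D_yG\circ d\Phi_v=0$ at $(v,w)$.

The partial derivative in $y_i$ is
$$\partial_{y_i}g_\epsilon(\eta)=-\det(\eta,v_k-w_i)-\det(v_j-w_i,\eta)=-\det(\eta,v_k-v_j).$$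
The lines of $e_i$ and $f_i$ are distinct because $v\in U$, and they meet at the affine point $w_i$; so their directions are independent. Hence $D_yG:k^{2|I|}\to k^E$ is block diagonal with invertible $2\times2$ blocks. Therefore $d\Phi_v$ is surjective if and only if $D_xG$ is surjective, that is, if and only if no nonzero $\alpha$ satisfies $\sum_\epsilon\alpha_\epsilon D_xg_\epsilon=0$.

Finally, $\partial_{x_j}g_\epsilon(\xi)=\det(\xi,v_k-w_\epsilon)$ and $\partial_{x_k}g_\epsilon(\xi)=-\det(\xi,v_j-w_\epsilon)$. So the $x_j$-component of $\sum\alpha_\epsilon D_xg_\epsilon$ is $\xi\mapsto\det(\xi,\text{left side of (5)})$, which is zero for all $\xi$ exactly when the left side of (5) is zero. $\square$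

Example: for $I=\{0\}$ there are two disjoint edges, and (5) reads $\alpha_\epsilon u_{\epsilon,j}=0$ for both endpoints $j$ of each. If $\alpha_\epsilon\ne0$ for $\epsilon=\{j,k\}$, then $v_k=w_0=v_j$, which is false on $U$. So there is no stress, and $\Phi$ is a submersion on all of $U$.

**Reflection.** The following symmetry halves the work later. Put $v'_j=v_{-j}$, $\omega'=(-b,-a,-d,-c)$, $I'=-I$. The new data have the same $p,q$, and $\gamma'=b-d=p-q-\gamma$. Since $e'_i=\{i-b,i-a\}=-e_{-i}$ and $f'_i=-f_{-i}$, edges go to edges, partners to partners, and $w'_i=w_{-i}$. All signs $\sigma$ flip, so (5) is multiplied by $-1$ and stresses go to stresses. Thus $v'$ is a critical point for $\omega'$ whenever $v$ is one for $\omega$.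

## 7. The extremal-vertex argument, and blind edges

**Lemma 5.** Let $\omega$ be truly skew and let $v\in U$ have no collinear triple. Then $d\Phi_v$ is surjective.

*Proof.* No $u_{\epsilon,j}$ vanishes: if $u_{\epsilon,j}=0$ with $\epsilon=\{j,k\}$, then $v_k=w_\epsilon$ lies on the line of $\epsilon^*$, and $\epsilon^*\cup\{k\}$ is a collinear triple. Suppose $\alpha$ is a stress and let $M$ be the largest index lying on an edge with $\alpha_\epsilon\ne0$. All such edges at $M$ are left edges, so there are one or two of them. Equation (5) at $M$ says that one nonzero vector is zero, or that nonzero multiples of $v_{M-p}-v_M$ and $v_{M-q}-v_M$ cancel. The latter makes $v_{M-q},v_{M-p},v_M$ collinear. Both are impossible. $\square$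

So $\mathrm{Crit}\subset\bigcup_\tau H_\tau$. This short argument stops exactly on the hypersurfaces $H_\tau$: there a vector $u_{\epsilon,j}$ may vanish, and two edges at $M$ may become parallel. And these are hypersurfaces, which Proposition 2 must not lose. It remains to show that no $H_\tau\cap U$ consists entirely of critical points. The way through is to track the vanishing vectors precisely: on $U$ only *one* triple can be collinear, so the exceptions are very few, and we may run the extremal argument at both ends and just outside $\tau$.

For the rest of this section and the next, let $v\in\mathrm{Crit}$, let $\alpha$ be a stress, and let $S=\{\epsilon:\alpha_\epsilon\ne0\}\ne\emptyset$. Let $\tau$ be the unique collinear $3$-subset of $J$, if it exists.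

**Definition (blind, active).** An edge $\epsilon\in E$ is blind at $j\in\epsilon$ if $u_{\epsilon,j}=0$, and blind if it is blind at some endpoint. It is active at $j$ if $\epsilon\in S$, $j\in\epsilon$, and it is not blind at $j$.

Example: $\omega=(0,1,2,4)$ with $v_0,v_1,v_2$ collinear. Then $w_0=\overline{v_0v_1}\cap\overline{v_2v_4}=v_2$, so the edge $\{2,4\}$ is blind at $4$: moving $v_4$ does not change the line equation at $w_0$ to first order. It is not blind at $2$.

**Rule (B): where blind edges come from.** *If $\epsilon=\{j,k\}$ is blind at $j$, then $\tau$ exists, $\tau=\epsilon^*\cup\{k\}$, and $j\notin\tau$.* Indeed $v_k=w_\epsilon$ lies on the line of $\epsilon^*$, and $k\notin\epsilon^*$; so $\epsilon^*\cup\{k\}$ is a collinear triple and equals $\tau$. Also $j\notin\epsilon^*$ and $j\ne k$. Consequently a blind edge has exactly one endpoint $k$ in $\tau$, is blind exactly at its other endpoint, and equals $(\tau\setminus\{k\})^*$. In particular an edge with both endpoints in $\tau$ is not blind.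

**Rule (L): local balance.** *At any $j$ the number of active edges is not $1$. If it is $2$, say $\{j,k\}$ and $\{j,k'\}$, then $\tau=\{j,k,k'\}$.* The nonzero terms of (5) at $j$ come from the active edges, and they are nonzero multiples of the vectors $v_k-v_j$. One nonzero term cannot sum to zero. If two do, then $v_j,v_k,v_{k'}$ are collinear with three distinct indices.

**Rule (E): the two ends of $S$.** *Let $M=\max\bigcup S$ and $\mu=\min\bigcup S$. Either some $S$-edge is blind at its maximum, or $\tau=\{M-q,M-p,M\}$ and both left edges at $M$ are in $S$. Either some $S$-edge is blind at its minimum, or $\tau=\{\mu,\mu+p,\mu+q\}$ and both right edges at $\mu$ are in $S$.* The $S$-edges at $M$ are left edges, and there are one or two. If none is blind at $M$, all are active, and (L) gives the statement. The second half is the reflection of the first.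

By (B) and (E), $\tau$ exists. Write $\tau=\{x<y<z\}$.

**Rule (R): outside the range of $\tau$.** *Every $S$-edge with maximum $>z$ is blind at its maximum. Every $S$-edge with minimum $<x$ is blind at its minimum. Hence every $S$-edge is contained in $[x,z]$ or is blind.* Suppose the first claim fails, and take $j>z$ maximal such that some $S$-edge with maximum $j$ is not blind at $j$. An $S$-edge with minimum $j$ has maximum $>j$, so by maximality of $j$ it is blind at its maximum, and then $j\in\tau$ by (B). This is impossible since $j>z$. So all $S$-edges at $j$ are left edges, and at least one is active. By (L) exactly two are active and $j\in\tau$, a contradiction. The second claim is the reflection.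

## 8. Which collinear triples can carry a stress

**Definition (shapes).** $\tau$ has shape L if $\tau=\{x,x+p,x+q\}$, and shape R if $\tau=\{z-q,z-p,z\}$.

Example: for $p=2$, $q=5$ the triple $\{0,2,5\}$ has shape L and $\{0,3,5\}$ has shape R. For $p=1$, $q=2$ the triple $\{0,1,2\}$ has both.

If $\tau$ has both shapes then $z=x+q$ and $x+p=z-p$, so $q=2p$. Conversely, if $q=2p$, either shape means $\tau=\{x,x+p,x+2p\}$, which has both.

**Case 1: excluding triples with neither shape.** By (E) there are $\epsilon_1,\epsilon_2\in S$, blind at the maximum and at the minimum respectively. By (B) an edge is blind at only one endpoint, so $\epsilon_1\ne\epsilon_2$. Their partners are two distinct edges inside $\tau$, so they share one vertex. If they share $x$, they are $\{x,y\}$ and $\{x,z\}$, of different lengths, hence of lengths $p$ and $q$, and $\tau$ has shape L; excluded. If they share $z$, then $\tau$ has shape R; excluded. So the partners are $\{x,y\}$ and $\{y,z\}$, and by (B) $\{x,y\}^*$ and $\{y,z\}^*$ are blind $S$-edges with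
$$z\in\{x,y\}^*,\qquad x\in\{y,z\}^*.$$
We insert (4) and (3) for the four possible types.

- *Both long.* Here $z=x+2q$, $x=y-q$, so $2q$ and $-q$ both lie in $\{-\gamma,-\gamma+p\}$. The larger minus the smaller is $p=3q$, contradicting $p<q$.
- *$\{x,y\}$ short, $\{y,z\}$ long.* Here $z=x+p+q$, so $p+q\in\{\gamma,\gamma+q\}$. Since $\gamma\ne p$, $\gamma=p+q$. Also $x=y-p$ gives $-p\in\{-\gamma,-\gamma+p\}$, and $\gamma\ne p$ gives $\gamma=2p$. So $p=q$, a contradiction.
- *$\{x,y\}$ long, $\{y,z\}$ short.* Here $p+q\in\{-\gamma,-\gamma+p\}$, and $\gamma\ne-q$ gives $\gamma=-p-q$. Also $x=y-q$ gives $-q\in\{\gamma,\gamma+q\}$, and $\gamma\ne-q$ gives $\gamma=-2q$. So $p=q$, a contradiction.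
- *Both short.* Here $2p$ and $-p$ both lie in $\{\gamma,\gamma+q\}$, so $\gamma=-p$, $q=3p$, and $\{x,y\}^*=\{x-p,x+2p\}=\{x-p,z\}$. This edge is in $S$, and it is active at $z$, since by (B) it is blind only at $x-p$. An $S$-edge that is a right edge at $z$ would be blind by (R); its endpoint in $\tau$ would be $z$, so by (B) it would equal $\{x,y\}^*$, which is a left edge at $z$. So there is none. The left edges at $z$ are $\{z-q,z\}=\{x-p,z\}$ and $\{z-p,z\}=\{y,z\}$. By (L), both are active and $\tau=\{x-p,y,z\}$, which is false.

**Case 2: excluding shape L without shape R.** Here $q\ne2p$. Translate indices so that $\tau=\{0,p,q\}$. The edges inside $\tau$ are $\{0,p\}$ and $\{0,q\}$ only, since $q-p\notin\{p,q\}$. By (B) a blind edge is the partner of one of these and contains the third vertex: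

- $\{0,p\}^*=\{\gamma,\gamma+q\}\ni q$ forces $\gamma=q$ (as $\gamma\ne0$), and the edge is $\{q,2q\}$, blind at $2q$;
- $\{0,q\}^*=\{-\gamma,-\gamma+p\}\ni p$ forces $\gamma=-p$ (as $\gamma\neq0$), and the edge is $\{p,2p\}$, blind at $2p$.

The two values of $\gamma$ are different, so there is at most one blind edge, and it is blind at its maximum. Since $\tau$ does not have shape R, (E) says that a blind $S$-edge exists; so there is exactly one blind edge. No edge is blind at its minimum, so the second half of (E) gives $\mu=0$ and $\{0,p\},\{0,q\}\in S$. These two edges are not blind.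

- *$\gamma=q$.* Look at the vertex $p$. The edge $\{0,p\}$ is active. The edge $\{p-q,p\}$ is not in $S$ since $\mu=0$. The edge $\{p,p+q\}$ has maximum $>q=z$, and it is not the blind edge $\{q,2q\}$, so by (R) it is not in $S$. The only edge left is $\{p,2p\}$, so (L) gives $\tau=\{0,p,2p\}$ and $q=2p$, a contradiction.
- *$\gamma=-p$.* Look at the vertex $q$. The edge $\{0,q\}$ is active. The right edges at $q$ have maximum $>z$, and neither equals $\{p,2p\}$, so by (R) they are not in $S$. The only edge left is $\{q-p,q\}$, so (L) gives $\tau=\{0,q-p,q\}$ and $q=2p$, a contradiction.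

**Case 3: excluding shape R without shape L.** The reflection of Section 6 keeps $p,q$, sends $v$ to a critical point for $\omega'$, preserves blindness, and exchanges the shapes. This reduces Case 3 to Case 2.

**Case 4: both shapes; reducing to a triangle.** Here $q=2p$ and, after translation, $\tau=\{0,p,2p\}$. Condition (3) reads $\gamma\notin\{0,p,-p,-2p\}$. Let $\ell$ be the line through $v_0,v_p,v_{2p}$. The possible blind edges are, by (B):

- $\{0,p\}^*=\{\gamma,\gamma+2p\}\ni2p$, which forces $\gamma=2p$ and the edge $\{2p,4p\}$;
- $\{p,2p\}^*=\{\gamma+p,\gamma+3p\}\ni0$, which forces $\gamma=-3p$ and the edge $\{-2p,0\}$;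
- $\{0,2p\}^*=\{-\gamma,p-\gamma\}\ni p$, which would force $\gamma\in\{-p,0\}$ and is excluded.

By (R) all other $S$-edges lie in $[0,2p]$, so each is $\{0,2p\}$ or some $\{s,s+p\}$ with $0\le s\le p$.

For $0<s<p$, suppose $\{s,s+p\}\in S$. The other edges at $s$ are $\{s-p,s\}$, $\{s-2p,s\}$ and $\{s,s+2p\}$; they do not lie in $[0,2p]$ and are not among the possible blind edges. So $\{s,s+p\}$ is the only $S$-edge at $s$. It is not blind, contradicting (L).

Suppose $\{2p,4p\}\in S$. By (R) it is blind, at $4p$, so it is active at $2p$. The other possible $S$-edges at $2p$ are $\{p,2p\}$ and $\{0,2p\}$, whose terms in (5) are parallel to $\ell$. So $v_{4p}-v_{2p}$ is parallel to $\ell$, hence $v_{4p}\in\ell$, giving a second collinear triple; contradiction. The same argument at the vertex $0$, where the other possible $S$-edges are $\{0,p\}$ and $\{0,2p\}$, excludes $\{-2p,0\}$.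

So $S$ is contained in the triangle $\{0,p\},\{p,2p\},\{0,2p\}$. No triangle edge is blind, by (B). By (L) each vertex of the triangle is on zero or two edges of $S$, and $S\ne\emptyset$, so $S$ is the whole triangle. In particular the three triangle edges and their partners lie in $E$.

**Case 4, continued: the equation a critical point must satisfy.** Let $t_0,t_1,t_2$ be affine coordinates on $\ell$ of $v_0,v_p,v_{2p}$, let $s_{01},s_{12},s_{02}$ be those of $w_{\{0,p\}},w_{\{p,2p\}},w_{\{0,2p\}}$ (these points lie on $\ell$), and index the $\alpha$'s likewise. Equations (5) at $0$, $p$, $2p$ read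
$$\alpha_{01}(t_1-s_{01})=-\alpha_{02}(t_2-s_{02}),\quad\alpha_{12}(t_2-s_{12})=\alpha_{01}(t_0-s_{01}),\quad\alpha_{02}(t_0-s_{02})=-\alpha_{12}(t_1-s_{12}).$$
All factors are nonzero because no triangle edge is blind. Multiply the three equations and cancel $\alpha_{01}\alpha_{12}\alpha_{02}$; the two minus signs cancel:
$$\frac{t_1-s_{01}}{t_0-s_{01}}\cdot\frac{t_2-s_{12}}{t_1-s_{12}}\cdot\frac{t_0-s_{02}}{t_2-s_{02}}=1.\tag{6}$$
Each fraction is a nonconstant fractional linear function of its $s$-variable, since the $t$'s are distinct, and hence injective. So for fixed $t_0,t_1,t_2$, equation (6) determines each of $s_{01}$ and $s_{12}$ from the other two $s$-values.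

## 9. Codimension two when $q=2p$

**Step 1: what remains for Proposition 2.** Cases 1–3 are impossible. So if $q\ne2p$ then $\mathrm{Crit}=\emptyset$. If $q=2p$, then $\mathrm{Crit}$ lies in the finite union of the $H_\tau$ with $\tau=\{x,x+p,x+2p\}\subset J$, and every point of $\mathrm{Crit}\cap H_\tau$ satisfies (6), after translating $x$ to $0$, in any affine chart containing its points. Since $U\cap H_\tau$ is open in the irreducible hypersurface $H_\tau$, it suffices to show that the closed subset $\mathrm{Crit}\cap H_\tau$ of $U\cap H_\tau$ is not all of it.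

**Step 2: move one vertex so that one $s$-value changes.** Normalize $x=0$ and let $v\in\mathrm{Crit}\cap H_\tau$; if there is no such $v$, we are done. By (4),
$$w_{\{0,p\}}=\ell\cap\overline{v_\gamma v_{\gamma+2p}},\qquad w_{\{p,2p\}}=\ell\cap\overline{v_{\gamma+p}v_{\gamma+3p}},\qquad w_{\{0,2p\}}=\ell\cap\overline{v_{-\gamma}v_{p-\gamma}}.$$
All the indices occurring here are in $J$, by Case 4.

*Suppose $\gamma>-p$.* Let $r=\gamma+3p$. It exceeds each of $0,p,2p$ (because $\gamma>-p$), each of $\gamma,\gamma+p,\gamma+2p$, and each of $-\gamma,p-\gamma$ (because $2\gamma>-2p$). So moving $v_r$ alone changes none of $v_0,v_p,v_{2p},w_{\{0,p\}},w_{\{0,2p\}}$, and keeps the configuration in $H_\tau$. Next, $\gamma+p\notin\tau$, because $\gamma\notin\{-p,0,p\}$; as $\tau$ is the only collinear triple, $v_{\gamma+p}\notin\ell$. The positions of $v_r$ that keep the configuration in $U$ form an open subset of $\mathbb P^2$, nonempty since it contains the old position. Choose one off the line $\overline{v_{\gamma+p}w_{\{p,2p\}}}$, and call the new configuration $v^\dagger\in U\cap H_\tau$. Its line $\overline{v_{\gamma+p}v^\dagger_r}$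 is different from the old one; the two meet only in $v_{\gamma+p}\notin\ell$, so the point $w_{\{p,2p\}}$ has changed.

Use an affine chart containing all points of both configurations. There $v$ satisfies (6). If $v^\dagger$ were in $\mathrm{Crit}$, it would satisfy (6) with the same $t$'s, $s_{01}$, $s_{02}$ and a different $s_{12}$, which is impossible. So $v^\dagger\notin\mathrm{Crit}$.

*Suppose $\gamma<-p$.* Take $r=\gamma$, which is smaller than all the other indices: $\gamma<0$, and $-\gamma,p-\gamma>0$. Since $\gamma\notin\{-2p,-p,0\}$ we have $\gamma+2p\notin\tau$, so $v_{\gamma+2p}\notin\ell$. Moving $v_r$, within $U$, off the line $\overline{v_{\gamma+2p}w_{\{0,p\}}}$ changes only $w_{\{0,p\}}$ among the data in (6), and the same argument gives a point of $U\cap H_\tau$ outside $\mathrm{Crit}$.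

Since $\gamma\ne-p$ by (3), this covers all cases and proves Proposition 2. $\blacksquare$

**Example: a critical point on $U$.** When $q=2p$ the set $\mathrm{Crit}$ can be nonempty, so Section 9 cannot be skipped. Take $k=\mathbb C$, $\omega=(0,1,2,4)$, $I=\{-2,0,1\}$, so $J=\{-2,\dots,5\}$ and
$$w_{-2}=\overline{v_{-2}v_{-1}}\cap\overline{v_0v_2},\quad w_0=\overline{v_0v_1}\cap\overline{v_2v_4},\quad w_1=\overline{v_1v_2}\cap\overline{v_3v_5}.$$
Let $v_0,v_1,v_2$ be the points $0,1,2$ of the $x$-axis $\ell$. Choose a line $m\ne\ell$ through the point $-2$ of $\ell$ and put $v_{-2},v_{-1}$ on $m$, off $\ell$. Choose a line $n\neq\ell$ through the point $\tfrac23$ of $\ell$, avoiding $v_{-2}$ and $v_{-1}$, and put $v_3,v_5$ on $n$. Choose $v_4$ last. When each point is chosen, only finitely many positions on $m$ or $n$ (for $v_4$: finitely many lines) create a coincidence or a new collinear triple, because neither $m$ nor $n$ is a line joining two points chosen before: $m$ and $n$ meet $\ell$ outside $\{v_0,v_1,v_2\}$ and in different points, and $n$ avoids $v_{-2},v_{-1}$. So $\tau=\{0,1,2\}$ is the only collinear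 triple and $v\in U$. On $\ell$ we have $w_{-2}=-2$, $w_0=v_2=2$, $w_1=\tfrac23$. The stress $\alpha_{\{0,1\}}=4$, $\alpha_{\{1,2\}}=-6$, $\alpha_{\{0,2\}}=1$ (all others $0$) satisfies (5):
$$4(1-2)+(2+2)=0,\qquad-4(0-2)-6\bigl(2-\tfrac23\bigr)=0,\qquad6\bigl(1-\tfrac23\bigr)-(0+2)=0$$
at the vertices $0,1,2$, and trivially elsewhere. So $v\in\mathrm{Crit}$. Moving $v_5$ off $n$, as in Step 2, destroys the stress.

## 10. Equal-length maps: the cubic factor and degree $13$

We prove Theorem C. Let $T$ be equal-length. Using the symmetries of Section 6 and a shift of indices, which only renames variables, assume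
$$(a,b,c,d)=(0,p,c,c+p),\qquad p>0,\ c>0,\ c\ne p.$$

**Step 1: factor out the bracket seen in Section 3.** Put $L_j=V_j\times V_{j+p}$ and
$$A=L_0,\ B=L_c,\ C=L_{2c},\quad A'=L_p,\ B'=L_{c+p},\ C'=L_{2c+p},$$
$$P=A\times B,\quad P'=A'\times B',\quad R=B\times C,\quad R'=B'\times C'.$$
Since $V^{(1)}_i=L_i\times L_{i+c}$, these last four are $V^{(1)}_0,V^{(1)}_p,V^{(1)}_c,V^{(1)}_{c+p}$, and
$$V_0^{(2)}=(P\times P')\times(R\times R')=[P,P',R']\,R-[P,P',R]\,R'.$$
Let $\Delta=[V_c,V_{c+p},V_{c+2p}]$. By (F5), $B\times B'=\Delta V_{c+p}$. Also $P'\times R'=[A',B',C']B'$ and $P\times R=[A,B,C]B$. Hence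
$$[P,P',R']=P\cdot(P'\times R')=[A',B',C']\,[A,B,B']=\Delta\,\alpha,\quad\alpha=[A',B',C']\,[V_0,V_p,V_{c+p}],$$
$$[P,P',R]=-P'\cdot(P\times R)=[A,B,C]\,[A',B,B']=\Delta\,\beta,\quad\beta=[A,B,C]\,[V_p,V_{2p},V_{c+p}].$$
Here we used $[A,B,B']=A\cdot(B\times B')=\Delta\,[V_0,V_p,V_{c+p}]$, and $-[A',B',B]=[A',B,B']=\Delta\,[V_p,V_{2p},V_{c+p}]$. So
$$V_0^{(2)}=\Delta\,W,\qquad W=\alpha R-\beta R',\tag{7}$$
and $W$ has degree $(6+3)+4=13$. It remains to show that $W\ne0$ and that its components have no common factor. Let $U$ be the nearly general set of $X_0=(\mathbb P^2)^{I_0}$, $I_0=\{0,p,c,c+p\}+\{0,p,c,c+p\}$.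

**Step 2: on $U$ the vectors $R,R'$ are independent, so $W=0$ forces $\alpha=\beta=0$.** Both are nonzero on $U$, as in Lemma 1: the indices $c,c+p,2c,2c+p$ are distinct, and so are their shifts by $p$. Suppose $R,R'$ represent the same point $\zeta$. It lies on the lines $B,C,B',C'$. If $B=B'$ as lines, then $v_c,v_{c+p},v_{c+2p}$ are collinear; if $C=C'$, then $v_{2c},v_{2c+p},v_{2c+2p}$ are. These are different triples, so at most one holds.

If neither holds, $\zeta=B\cap B'=v_{c+p}$ and $\zeta=C\cap C'=v_{2c+p}$, which is impossible. If $B=B'$, then $C\ne C'$ and $\zeta=v_{2c+p}$ lies on the line of $v_c,v_{c+p},v_{c+2p}$; as $2c+p\notin\{c,c+p,c+2p\}$, four points are collinear, impossible. If $C=C'$, then $\zeta=v_{c+p}$ lies on the line of $v_{2c},v_{2c+p},v_{2c+2p}$; as $c+p\notin\{2c,2c+p,2c+2p\}$, this is impossible as well.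

**Step 3: $\alpha$ and $\beta$ are nonzero and coprime.** *Suppose first $p=2c$.* Write $\langle ijk\rangle=[V_{ic},V_{jc},V_{kc}]$. Then $A=V_0\times V_{2c}$ and $C=V_{2c}\times V_{4c}$, so $A\times C=\langle024\rangle V_{2c}$, and with $B=V_c\times V_{3c}$ we get $[A,B,C]=-B\cdot(A\times C)=\pm\langle024\rangle\langle123\rangle$. Shifting by $p=2c$, $[A',B',C']=\pm\langle246\rangle\langle345\rangle$. Thus
$$\alpha=\pm\langle246\rangle\langle345\rangle\langle023\rangle,\qquad\beta=\pm\langle024\rangle\langle123\rangle\langle234\rangle.$$
The six triples are different, so these are six pairwise non-associate irreducibles.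

*Suppose now $p\ne2c$.* The six indices $0,p,c,c+p,2c,2c+p$ are distinct. We have
$$D=[A,B,C]=(V_0\times V_p)\cdot R=V_0\cdot(V_p\times R),$$
a linear form in $V_0$ whose coefficients are the components of $V_p\times R$. Their common zero set in $(\mathbb P^2)^5$ (indices $p,c,c+p,2c,2c+p$) is the union of $\{R=0\}$, of codimension $\ge2$ by Lemma 1 applied to the quadruple $(c,c+p,2c,2c+p)$ with $I=\{0\}$, and of the graph $\{R\ne0,\ v_p=[R]\}$, of codimension $2$. So $V_p\times R\ne0$ and $D\ne0$. If $D=fg$, one factor, say $f$, is free of $V_0$; it divides all components of $V_p\times R$, so by (F1) it would define a hypersurface inside a set of codimension $\ge2$ unless it is constant. Hence $D$ is irreducible of degree $6$. Its shift $D'=[A',B',C']$ is irreducible too, and not associate to $D$, since $D'$ is free of $V_0$. The brackets $[V_0,V_p,V_{c+p}]$ and $[V_p,V_{2p},V_{c+p}]$ have distinct indices; they are irreducible of degree $3$ and non-associate, since only the first involves $V_0$. So $\alpha=D'[V_0,V_p,V_{c+p}]$ and $\beta=D[V_p,V_{2p},V_{c+p}]$ are nonzero and coprime.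

**Step 4: $W$ is reduced.** By Step 2 and $\alpha\ne0$, $W\ne0$: evaluate at a point of $U$ where $\alpha\neq0$. By (7), $W$ is multihomogeneous. Suppose a nonconstant irreducible $h$ divides all components of $W$, and let $Y\subset X_0$ be its hypersurface. By Step 2, $\alpha=\beta=0$ on $Y\cap U$, which is nonempty and open, hence dense, in $Y$ by Lemma 1. By (F1), $h\mid\alpha$ and $h\mid\beta$, contradicting Step 3. Hence $\deg T^2=13$.

**Step 5: fact (ii) over every $k$.** The equivalences of Theorem C use $\lambda_1=1$ for equal-length maps. Fact (ii) is stated over $\mathbb C$, so this step carries it to $k$.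

First, $V_0^{(m)}\ne0$ over any field, and its reduced formula is not constant. Put $N_i=V_{i-c}\times V_i$ and $Q_j=N_{j-p}\times N_j$, and substitute $V_j\mapsto Q_j$. By (F5), $Q_j\times Q_{j+p}=[N_{j-p},N_j,N_{j+p}]\,N_j$ and $N_i\times N_{i+c}=[V_{i-c},V_i,V_{i+c}]\,V_i$. So $V_i^{(1)}$ becomes
$$(Q_i\times Q_{i+p})\times(Q_{i+c}\times Q_{i+c+p})=g_iV_i,$$
$$g_i=[N_{i-p},N_i,N_{i+p}]\,[N_{i+c-p},N_{i+c},N_{i+c+p}]\,[V_{i-c},V_i,V_{i+c}].$$
Up to a shift, $[N_{j-p},N_j,N_{j+p}]$ is $[V_0\times V_c,\,V_p\times V_{p+c},\,V_{2p}\times V_{2p+c}]$, which is $[A,B,C]$ with $p$ and $c$ exchanged. It is nonzero by Step 3, where $p$ and $c$ were arbitrary distinct positive integers. So $g_i\ne0$. Since $V_0^{(m)}$ is $V_0^{(m-1)}$ evaluated at the vectors $V_i^{(1)}$, the substitution turns $V_0^{(m)}$ into $V_0^{(m-1)}$ evaluated at $g_iV_i$, which by multihomogeneity is a product of $g$'s times $V_0^{(m-1)}$. By induction $V_0^{(m)}\ne0$. If $V_0^{(m)}$ were a polynomial times a constant vector, then so would be $V_0^{(m-1)}$, and finally $V_0^{(0)}=V_0$, which is false. So $\deg T^m\ge1$ over every field.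

Next, write $V_0^{(m)}=gF$ over the unique factorization domain $\mathbb Z[V]$ of integer polynomials in the coordinates of the $V_j$, the components of $F$ having greatest common divisor $1$. By Gauss's lemma they have no nonconstant common factor over $\mathbb Q$. Coprimality of polynomials is invariant under field extension, so $F$ is a reduced formula over $\mathbb C$, and over $k$ if $k$ has characteristic $0$. If $k$ has positive characteristic, the reduction of $V_0^{(m)}$ is nonzero by the previous paragraph, so the reduction of $F$ is nonzero and still represents $T^m$; canceling common factors can only lower its degree. In all cases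
$$1\le\deg_kT^m\le\deg_{\mathbb C}T^m .$$
By fact (ii) the $m$-th roots of the right side tend to $1$. So $\lambda_1(T)=1$ over $k$.

**Step 6: the equivalences.** (1)$\Rightarrow$(3) is Theorem A. (3)$\Rightarrow$(2) and (3)$\Rightarrow$(4)$\Rightarrow$(5) are immediate. (2)$\Rightarrow$(1): if $T$ is not truly skew it is equal-length, and $\deg T^2=13\ne16$. (5)$\Rightarrow$(1): an equal-length map has $\lambda_1=1$, by fact (ii) and Step 5. $\blacksquare$

## 11. Other fields, other index groups, closed polygons of bounded range

**Any field.** No characteristic assumption was used, and coprimality of polynomials is invariant under field extension. So Theorems A and B and the formula $\deg T^2=13$ hold over every field.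

**Torsion-free index groups.** Let $\Lambda$ be a torsion-free abelian group and $a,b,c,d\in\Lambda$ distinct with $b-a\ne\pm(d-c)$. Then the same formula on $(\mathbb P^2)^\Lambda$ has $\deg T^m=4^m$ for all $m$. To see this, fix $m$ and let $I_0$ be the $m$-fold sumset of $\{a,b,c,d\}$. The subgroup generated by $a,b,c,d$ is isomorphic to some $\mathbb Z^r$. We want a homomorphism $\phi:\mathbb Z^r\to\mathbb Z$ that is injective on $\{a,b,c,d\}$ and on $I_0$, with $\phi(b-a)\ne\pm\phi(d-c)$. These conditions ask that $\phi$ not vanish on finitely many nonzero elements, so $\phi$ must avoid finitely many hyperplanes in $\mathrm{Hom}(\mathbb Z^r,\mathbb Z)\cong\mathbb Z^r$, which is possible. Since $\phi$ is a homomorphism, induction on $l$ shows that the substitution $V_j\mapsto V_{\phi(j)}$ sends $V_i^{(l)}$ to $V_{\phi(i)}^{(l)}$ for the truly skew quadruple $(\phi(a),\phi(b),\phi(c),\phi(d))$. On the variables $V_j$, $j\in I_0$, this is an injective renaming, so the absence of common factors given by Theorem B carries over.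

**Closed $n$-gons, finite range.** Let $T=T_\omega$ be truly skew and $n>m\,(\max\omega-\min\omega)$. The set $I_0$ lies in $[m\min\omega,\,m\max\omega]$, so reduction mod $n$ is injective on $I_0$, and again the formula is only renamed. So each vertex of the $m$-th iterate on $(\mathbb P^2)^{\mathbb Z/n}$ has degree exactly $4^m$. Nothing is claimed about the dynamical degree for a fixed $n$ as $m\to\infty$.
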